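\title{Shadowing need not pass to any chain component}

\begin{abstract}
We construct a homeomorphism of a compact metric space that has the shadowing property, whose chain components form a Cantor set and are topologically mixing, and whose restriction to every chain component fails to have the shadowing property. This answers in the negative a question of Moothathu on the density of the chain components with the shadowing property. The example is a family of torus skew products over full shifts in which the errors of a pseudo orbit in one component can be absorbed only in a neighboring component. We also prove that density does hold when the chain recurrent set is totally disconnected or the space of chain components is countable.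
\end{abstract}

\section{Introduction}

Let $X$ be a compact metric space with metric $d$, and let $f\colon X\to X$ be continuous. For $\delta>0$, a \emph{$\delta$-chain} is a finite sequence $(x_i)_{i=0}^k$ with $k\ge1$ and $d(f(x_i),x_{i+1})\le\delta$ for $0\le i\le k-1$, and a \emph{$\delta$-pseudo orbit} is an infinite sequence $(x_i)_{i\ge0}$ with $d(f(x_i),x_{i+1})\le\delta$ for all $i\ge0$. A point $x$ \emph{$\epsilon$-shadows} $(x_i)_{i\ge0}$ if $d(f^i(x),x_i)\le\epsilon$ for all $i\ge0$. The map $f$ has the \emph{shadowing property} if for every $\epsilon>0$ there is $\delta>0$ such that every $\delta$-pseudo orbit is $\epsilon$-shadowed by some point of $X$: an orbit computed with a small error at each step stays close to a true orbit. A set $Z\subset X$ is \emph{invariant} if $f(Z)\subset Z$. For a closed invariant $Z$ all these notions apply to $f|_Z$ with the restricted metric; thus $f|_Z$ has the shadowing property when pseudo orbits in $Z$ are shadowed by points \emph{of $Z$}.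

Write $x\to_\delta y$ if there is a $\delta$-chain with $x_0=x$ and $x_k=y$, and $x\to y$ if $x\to_\delta y$ for all $\delta>0$. A point $x$ is \emph{chain recurrent} if $x\to x$, and $CR(f)$ is the set of such points. The relation $\to$ is closed in $X\times X$, because a $\delta/3$-chain becomes a $\delta$-chain when its two endpoints are moved slightly; in particular $CR(f)$ is compact. On $CR(f)$ let $x\leftrightarrow y$ mean $x\to y$ and $y\to x$. This is a closed $(f\times f)$-invariant equivalence relation, and its classes are the \emph{chain components} of $f$. We use the standard fact that each chain component $C$ is closed and invariant and that $f|_C$ is \emph{chain transitive}: for all $x,y\in C$ and $\delta>0$ there is a $\delta$-chain in $C$ from $x$ to $y$. The space $\mathcal C(f)=CR(f)/{\leftrightarrow}$, with the quotient topology, is the quotient of a compact Hausdorff space by a closed equivalence relation, and is therefore compact and Hausdorff. Let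
\[
\mathcal C_{\rm sp}(f)=\{C\in\mathcal C(f): f|_C \text{ has the shadowing property}\}.
\]

Suppose that $f$ has the shadowing property. Which pieces of the recurrent dynamics inherit it? The restriction to $CR(f)$ always does (Lemma~\ref{lem:CR}). For a single component $C$ there is an obstacle: a pseudo orbit in $C$ is shadowed by a chain recurrent point near $C$, but nothing forces this point to lie in $C$. If $C$ is an isolated point of $\mathcal C(f)$, the chain recurrent points near $C$ do lie in $C$, and $C\in\mathcal C_{\rm sp}(f)$; so if there are finitely many components, all of them have the shadowing property. At the other extreme, take the identity map of a Cantor set with an \emph{ultrametric}, that is, a metric with $d(x,z)\le\max\{d(x,y),d(y,z)\}$. A $\delta$-pseudo orbit stays within $\delta$ of its first point, so it is shadowed; the components are single points, and again $\mathcal C_{\rm sp}(f)=\mathcal C(f)$. But equality fails in general: Example~\ref{ex:sequence} is a map with the shadowing property whose components form a convergent sequence $C_1,C_2,\dots$ with limit $C_\infty$, where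 $C_\infty$ alone does not have the shadowing property. The most one can hope for is density, and this is the content of the following question of Moothathu, stated in \cite{Kaw}.

\medskip
\noindent\textbf{Question.} \emph{If $f\colon X\to X$ is continuous and has the shadowing property, is $\mathcal C(f)=\overline{\mathcal C_{\rm sp}(f)}$?}
\medskip

The answer is no, and density can fail completely. Recall that a continuous map $h\colon Z\to Z$ is \emph{topologically mixing} if for all nonempty open $U,U'\subset Z$ there is $n_0$ with $h^n(U)\cap U'\ne\emptyset$ for all $n\ge n_0$.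

\begin{theorem}\label{thm:A}
There are a compact metric space $X$ and a homeomorphism $f\colon X\to X$ such that
\begin{enumerate}
\item[(i)] $f$ has the shadowing property;
\item[(ii)] $CR(f)=X$, the space $\mathcal C(f)$ is homeomorphic to the Cantor set, and $f|_C$ is topologically mixing for every $C\in\mathcal C(f)$;
\item[(iii)] for every $C\in\mathcal C(f)$ and every $\delta>0$ there is a $\delta$-pseudo orbit of $f|_C$ that is not $\frac18$-shadowed by any point of $C$.
\end{enumerate}
Hence $\mathcal C_{\rm sp}(f)=\emptyset\ne\mathcal C(f)$.
\end{theorem}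

\begin{theorem}\label{thm:B}
Let $f\colon X\to X$ be a continuous map with the shadowing property.
\begin{enumerate}
\item[(i)] If $CR(f)$ is totally disconnected (in particular, if $X$ is), then $\mathcal C(f)=\overline{\mathcal C_{\rm sp}(f)}$.
\item[(ii)] Every isolated point of $\mathcal C(f)$ lies in $\mathcal C_{\rm sp}(f)$. Hence $\mathcal C(f)=\overline{\mathcal C_{\rm sp}(f)}$ whenever $\mathcal C(f)$ is countable.
\end{enumerate}
\end{theorem}

Both theorems grow out of one attempt to prove density. Fix $\epsilon$ and a corresponding $\delta$. One finds a component $C_1$ whose orbits follow, within $\epsilon$, all $\delta$-chains near a given component $C_0$. The component $C_1$ may be far from $C_0$ at the scale $\delta$, so one repeats the step and finds $C_2$ that follows the chains near $C_1$, and so on. By compactness the sequence returns, at the scale $\delta$, to a place already visited, and a component at the end of this cycle follows the chains near itself. With an ultrametric the error at the end of the cycle is still $\epsilon$, and refining the scale yields a component with the shadowing property.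 With a general metric the errors add up along the cycle. The example of Theorem~\ref{thm:A} is built so that the cycle at scale $\epsilon$ has length about $1/\epsilon$ and the accumulated error is not small.

Section~\ref{sec:skew} introduces a class of skew products in which shadowing becomes a question of plane geometry, Section~\ref{sec:family} solves that question and proves Theorem~\ref{thm:A}, and Section~\ref{sec:positive}, which can be read independently, proves Theorem~\ref{thm:B}.

\section{Skew products over families of full shifts}\label{sec:skew}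

A point of our systems carries a bi-infinite word and a point of the torus. At each step the word is shifted and the torus point is translated by an amount read off the current letter. Errors in the word are harmless, because one can read a single true word off a pseudo orbit. Errors in the torus coordinate accumulate unless they can be written into the letters. Shadowing therefore depends on which letters are available.

\subsection*{The systems}
Let $\pi\colon\mathbb R^2\to\mathbb T^2=\mathbb R^2/\mathbb Z^2$ be the projection and let $\|\omega\|$ be the least Euclidean norm of a lift of $\omega\in\mathbb T^2$. Then $\|\omega-\omega'\|$ is a metric on $\mathbb T^2$ bounded by $1$, and $\|\pi(v)\|\le|v|$ with equality when $|v|\le\frac12$. A \emph{letter} is a point $a=(\rho,\omega)$ of $A=[0,1]\times\mathbb T^2$; we call $\rho$ its \emph{height} and $\varphi(a)=\omega$ its \emph{rotation}. Put $d_A((\rho,\omega),(\rho',\omega'))=\max\{|\rho-\rho'|,\|\omega-\omega'\|\}\le1$.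

A \emph{family of alphabets} consists of a compact ultrametric space $(S,d_S)$ and sets
\[
V_s\subset[0,1]\times\{v\in\mathbb R^2:|v|\le\tfrac18\}\qquad(s\in S)
\]
such that $\mathcal V=\{(s,\rho,v):(\rho,v)\in V_s\}$ is closed in $S\times[0,1]\times\mathbb R^2$, hence compact. The alphabet with parameter $s$ is
\[
B_s=\bigl(\{0\}\times\mathbb T^2\bigr)\cup\{(\rho,\pi(v)):(\rho,v)\in V_s\}\subset A .
\]
On the \emph{floor} $\{0\}\times\mathbb T^2$ every rotation is available; a letter of positive height comes from $V_s$. The set $\{(s,a):a\in B_s\}$ is the union of $S\times\{0\}\times\mathbb T^2$ and a continuous image of $\mathcal V$, so it is compact. Consequently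
\[
X=\{(s,w,\theta): s\in S,\ w=(w_k)_{k\in\mathbb Z}\in B_s^{\mathbb Z},\ \theta\in\mathbb T^2\}
\]
is closed in $S\times A^{\mathbb Z}\times\mathbb T^2$, hence compact for the metric
\[
D\bigl((s,w,\theta),(s',w',\theta')\bigr)=\max\Bigl\{d_S(s,s'),\ \sup_{k\in\mathbb Z}2^{-|k|}d_A(w_k,w'_k),\ \|\theta-\theta'\|\Bigr\},
\]
which induces the product topology. With $(\sigma w)_k=w_{k+1}$ define
\[
f(s,w,\theta)=(s,\sigma w,\theta+\varphi(w_0)).
\]
This is a homeomorphism of $X$ with inverse $(s,w,\theta)\mapsto(s,\sigma^{-1}w,\theta-\varphi(w_{-1}))$, and
\begin{equation}\label{eq:iterate}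
f^n(s,w,\theta)=\Bigl(s,\ \sigma^nw,\ \theta+\sum_{k=0}^{n-1}\varphi(w_k)\Bigr)\qquad(n\ge0).
\end{equation}
The fibers $C_s=\{s\}\times B_s^{\mathbb Z}\times\mathbb T^2$ are closed and invariant.

\begin{proposition}\label{prop:structure}
For every family of alphabets, each $f|_{C_s}$ is topologically mixing, $CR(f)=X$, the chain components of $f$ are the fibers $C_s$, and $\mathcal C(f)$ is homeomorphic to $S$.
\end{proposition}

\begin{proof}
Let $U,U'\subset C_s$ be open sets containing $p=(s,w,\theta)$ and $p'=(s,w',\theta')$, and choose $N\ge1$ so that $U$ and $U'$ contain the points of $C_s$ within $2^{-N}$ of $p$ and $p'$, respectively. Let $n\ge2N+2$. We splice $w$ and $w'$ and use one letter on the floor to adjust the torus coordinate: put $w''_k=w_k$ for $k\le N$, $w''_{n+k}=w'_k$ for $k\ge-N$, $w''_k=(0,0)$ for $N+1<k<n-N$, and $w''_{N+1}=(0,\omega)$, where $\omega$ is chosen so that $\theta+\sum_{k=0}^{n-1}\varphi(w''_k)=\theta'$. Then $q=(s,w'',\theta)\in C_s$ agrees with $p$ in the torus coordinate and in the letters with $|k|\le N$, so $D(p,q)\le2^{-N-1}$ and $q\in U$. By \eqref{eq:iterate}, $f^n(q)$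 agrees with $p'$ in the same sense, so $f^n(q)\in U'$. Thus $f|_{C_s}$ is mixing.

Mixing gives chain transitivity: given $p,p'\in C_s$ and $\delta>0$, take $q\in C_s$ and $n\ge2$ with $D(f(p),f(q))\le\delta$ and $D(f^n(q),p')\le\delta$; then $p,f(q),\dots,f^{n-1}(q),p'$ is a $\delta$-chain. Hence $CR(f)=X$ and each $C_s$ lies in one component. Conversely, along a $\delta$-chain consecutive parameters are within $\delta$ of each other, so by the ultrametric inequality the first and the last parameter are within $\delta$. Therefore $p\to q$ forces $p$ and $q$ into the same fiber. Finally, the projection $X\to S$ induces a continuous bijection from the compact space $\mathcal C(f)$ onto the Hausdorff space $S$, and such a map is a homeomorphism.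
\end{proof}

\subsection*{The spike and the cone}
Two alphabets show the whole mechanism. Let $S$ be one point, which we omit from the notation, let $0<r\le\frac1{16}$, and compare the \emph{spike} $V=[0,1]\times\{0\}$ with the \emph{cone} $V'=\{(\rho,v)\in[0,1]\times\mathbb R^2:|v|\le r(2-\rho)\}$. Both alphabets contain the letter $a=(1,0)$. Let $\bar a$ be the constant word with letter $a$, let $0<|e|\le r$, and put $p_t=(\bar a,\pi(te))$. Each $p_t$ is a fixed point, and $(p_t)_{t\ge0}$ is an $|e|$-pseudo orbit that drifts along a torus of fixed points.

In the cone the letter $a'=(1,\pi(e))$ is available. The point $z=(\overline{a'},0)$ has $f^t(z)=(\overline{a'},\pi(te))$, so it $|e|$-shadows $(p_t)$: the error $e$ has been written into the letters. In the spike, suppose that $z=(w,\theta)$ $\frac18$-shadows $(p_t)$. For $t\ge0$ the letter $w_t$ has height at least $\frac78$, so its rotation is $0$, and the torus coordinate of $f^t(z)$ is $\theta$ for all $t\ge0$. Then $\|\pi(te)\|\le\|\pi(te)-\theta\|+\|\theta\|\le\frac14$ for all $t$, which is false for a $t$ with $\frac14<t|e|\le\frac12$.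

The slope of the cone matters. A letter on its boundary has no room to move outward at its own height, but lowering the height by $\epsilon$ buys the radius $\epsilon r$, and a letter of height at most $\epsilon$ can drop to the floor. The two definitions below extract these two behaviors.

\begin{definition}\label{def:absorbing}
A family of alphabets is \emph{absorbing} if for every $\epsilon\in(0,1)$ there are $\delta\in(0,\epsilon]$ and a map $s\mapsto s^+$ from $S$ to $S$ with $d_S(s,s^+)\le\epsilon$ such that the following holds: if $d_S(s,s')\le\delta$, $(\rho,v)\in V_{s'}$, $\rho>\epsilon$ and $|e|\le\delta$, then $(\rho',v+e)\in V_{s^+}$ for some $\rho'\in[\rho-\epsilon,\rho]$.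
\end{definition}

\begin{proposition}\label{prop:shadow}
If the family is absorbing, then $f$ has the shadowing property.
\end{proposition}

\begin{proof}
Let $\epsilon\in(0,1)$. Take $\delta_1$ and $s\mapsto s^+$ from Definition~\ref{def:absorbing} for $\epsilon/2$, and let $\delta=\min\{\delta_1,\epsilon/4\}$. We first note how to replace a letter. Let $d_S(s,s')\le\delta$, $a=(\rho,\omega)\in B_{s'}$ and $|e|\le\delta$. Then there is
\begin{equation}\label{eq:replace}
a'\in B_{s^+}\quad\text{with}\quad \varphi(a')=\varphi(a)+\pi(e)\quad\text{and}\quad d_A(a,a')\le\epsilon/2 .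
\end{equation}
Indeed, if $\rho\le\epsilon/2$ take $a'=(0,\omega+\pi(e))$ on the floor. Otherwise $\omega=\pi(v)$ with $(\rho,v)\in V_{s'}$, and we take $a'=(\rho',\pi(v+e))$ with $\rho'$ as in the definition.

Let $p_t=(s^t,w^t,\theta^t)$, $t\ge0$, be a $\delta$-pseudo orbit and $s=s^0$. By the ultrametric inequality $d_S(s,s^t)\le\delta$ for all $t$. Choose $e_t\in\mathbb R^2$ with $|e_t|\le\delta$ and $\theta^{t+1}=\theta^t+\varphi(w^t_0)+\pi(e_t)$. Define a word $u\in B_{s^+}^{\mathbb Z}$ by \eqref{eq:replace}: for $t\ge0$, $u_t$ is the letter $a'$ obtained from $a=w^t_0\in B_{s^t}$ and $e=e_t$; for $t<0$, $u_t$ is the letter $a'$ obtained from $a=w^0_t\in B_s$ and $e=0$. Let $z=(s^+,u,\theta^0)\in X$. Since $\varphi(u_t)=\varphi(w^t_0)+\pi(e_t)=\theta^{t+1}-\theta^t$ for $t\ge0$, formula \eqref{eq:iterate} gives $f^t(z)=(s^+,\sigma^tu,\theta^t)$: the torus coordinate is followed exactly. Also $d_S(s^+,s^t)\le\max\{\epsilon/2,\delta\}=\epsilon/2$.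

It remains to bound $2^{-|k|}d_A(u_{t+k},w^t_k)$ for $t\ge0$ and $k\in\mathbb Z$. The inequality $D(f(p_i),p_{i+1})\le\delta$ gives
\[
d_A(w^i_{j+1},w^{i+1}_j)\le2^{|j|}\delta\qquad(i\ge0,\ j\in\mathbb Z).
\]
The two letters here have the same sum of indices, so we move from $w^t_k$ along the line $i+j=t+k$ to the letter from which $u_{t+k}$ was made. If $k\ge0$, we pass from $w^t_k$ to $w^{t+k}_0$ using $j=k-1,\dots,0$, at total cost at most $\sum_{j=0}^{k-1}2^j\delta\le2^k\delta$. If $k<0\le t+k$, we pass from $w^t_k$ to $w^{t+k}_0$ using $j=k,\dots,-1$, at total cost at most $\sum_{l=1}^{|k|}2^l\delta\le2^{|k|+1}\delta$. If $t+k<0$, we pass from $w^t_k$ to $w^0_{t+k}$ using $j=k,\dots,k+t-1$; these are distinct negative integers with $|j|\le|k|$, so the cost is again at most $2^{|k|+1}\delta$. In each case the letter reached is within $\epsilon/2$ of $u_{t+k}$, so $2^{-|k|}d_A(u_{t+k},w^t_k)\le\epsilon/2+2\delta\le\epsilon$. Hence $z$ $\epsilon$-shadows $(p_t)$.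
\end{proof}

The shadowing point lies in the fiber over $s^+$, not over $s$. The next definition describes fibers that cannot do the work themselves.

\begin{definition}\label{def:exposed}
A parameter $s\in S$ is \emph{exposed} if there are $v_*\in\mathbb R^2$ and a unit vector $b\in\mathbb R^2$ such that $(1,v_*)\in V_s$ and $\langle b,v\rangle\le\langle b,v_*\rangle$ for all $(\rho,v)\in V_s$.
\end{definition}

\begin{proposition}\label{prop:exposed}
If $s$ is exposed, then for every $\delta>0$ there is a $\delta$-pseudo orbit of $f|_{C_s}$ that is not $\frac18$-shadowed by any point of $C_s$.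
\end{proposition}

\begin{proof}
We may assume $\delta\le\frac1{16}$, since a $\frac1{16}$-pseudo orbit is a $\delta$-pseudo orbit for every larger $\delta$. Let $\bar a$ be the constant word with letter $a=(1,\pi(v_*))\in B_s$, let $e=\delta b$, and put $p_t=(s,\bar a,\pi(t(v_*+e)))\in C_s$. Then $D(f(p_t),p_{t+1})=\|\pi(e)\|=\delta$. This pseudo orbit moves in the direction $b$ faster than any letter off the floor allows.

Suppose that $z=(s,w,\theta)$ $\frac18$-shadows $(p_t)$. For $t\ge0$ the letter $w_t=(\rho_t,\omega_t)$ is within $\frac18$ of $a$, so $\rho_t\ge\frac78>0$ and $\omega_t=\pi(v_t)$ with $(\rho_t,v_t)\in V_s$. Let $\Psi_t\in\mathbb R^2$ with $|\Psi_t|\le\frac18$ be a lift of the difference between the torus coordinates of $f^t(z)$ and $p_t$. The vector $(\Psi_{t+1}-\Psi_t)-(v_t-v_*-e)$ lies in $\mathbb Z^2$ and has norm at most $\frac14+\frac18+\frac18+\frac1{16}<1$, so it vanishes. Therefore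
\[
\langle b,\Psi_{t+1}\rangle-\langle b,\Psi_t\rangle=\langle b,v_t\rangle-\langle b,v_*\rangle-\delta\le-\delta ,
\]
so $\langle b,\Psi_t\rangle\to-\infty$, which contradicts $|\Psi_t|\le\frac18$.
\end{proof}

A spike is exposed in every direction, and so is the solid cylinder $\{(\rho,v):|v|\le r\}$, with $v_*=rb$. Cones shrinking to a spike give the example announced in the introduction.

\begin{example}\label{ex:sequence}
Let $S=\{1,2,\dots\}\cup\{\infty\}$ with the ultrametric $d_S(i,j)=2^{-\min\{i,j\}}$ for $i\ne j$. Let $r_j=2^{-j-4}$, $V_j=\{(\rho,v)\in[0,1]\times\mathbb R^2:|v|\le r_j(2-\rho)\}$ for $j<\infty$, and $V_\infty=[0,1]\times\{0\}$. The sets $V_j$ are compact and decrease to $V_\infty$, so $\mathcal V$ is closed. Given $\epsilon\in(0,1)$, choose $n$ with $2^{-n}\le\epsilon$, and put $\delta=\epsilon r_n<2^{-n}$ and $s^+=\min\{s,n\}$, so that $d_S(s,s^+)\le2^{-n}$. If $d_S(s,s')\le\delta$, then $s'=s$ or both exceed $n$, and in either case $V_{s'}\subset V_j$ with $j=s^+\le n$. For $(\rho,v)\in V_j$ with $\rho>\epsilon$ and $|e|\le\delta$,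
\[
|v+e|\le r_j(2-\rho)+\epsilon r_j=r_j(2-(\rho-\epsilon)),
\]
so $(\rho-\epsilon,v+e)\in V_j$. The family is absorbing, and $f$ has the shadowing property. The same inequality shows that the one-point family $\{V_j\}$ is absorbing, so $C_j\in\mathcal C_{\rm sp}(f)$ for $j<\infty$. The parameter $\infty$ is exposed, so $C_\infty\notin\mathcal C_{\rm sp}(f)$.
\end{example}

\section{An absorbing family with every parameter exposed}\label{sec:family}

By Propositions~\ref{prop:structure}, \ref{prop:shadow} and~\ref{prop:exposed}, Theorem~\ref{thm:A} follows once we find an absorbing family over a Cantor set in which every parameter is exposed. Every parameter must then play both roles of Example~\ref{ex:sequence}: it carries a spike, and it carries cones around the spikes of its neighbors. The first constraint is that the exposing direction has to turn.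

\begin{remark}\label{rem:direction}
In an absorbing family over a nonempty $S$, one vector $b$ cannot expose all parameters. Otherwise let $(s,v)$ maximize $\langle b,v\rangle$ over the compact set $\{(s,v):(1,v)\in V_s\}$. Definition~\ref{def:absorbing} with $\epsilon=\frac12$, $s'=s$ and $e=\delta b$ gives $(\rho',v+\delta b)\in V_{s^+}$. Since $b$ exposes $s^+$, there is $(1,v_*)\in V_{s^+}$ with $\langle b,v_*\rangle\ge\langle b,v\rangle+\delta$, against maximality.
\end{remark}

We therefore place the spikes over points of the parabola $\gamma(x)=(x,x^2)$ and expose each by the normal to the parabola. A point of the parabola whose abscissa is at distance $\lambda$ from that of the spike lies a vertical distance $\lambda^2$ above the tangent line at the spike, so a cone centered there does no harm if its radius is small compared with $\lambda^2$.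

The second constraint comes from iterating $s\mapsto s^+$. The set $V_{s^+}$ contains a cone around the spike of $s$; the set $V_{s^{++}}$ must contain a slightly lowered and thickened copy of that cone, and a new cone around the spike of $s^+$; and so on. Since $S$ is covered by finitely many balls of radius $\delta$, the spike eventually comes back close to an earlier position, and it would not be exposed if the cone created there were still present. So the cones must age: at each step a cone loses a little height, and it has sunk into the floor by the time the spike returns. At level $n$ we arrange $m_n$ positions in a cycle and let each step cost the height $1/m_n$, with $m_n\to\infty$.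

\subsection*{Parameters}
Let $m_n=n+1$ for $n\ge1$, and define
\[
\lambda_1=\tfrac1{100},\qquad m_{n+1}\lambda_{n+1}=\tfrac{\lambda_n^2}{1600},\qquad r_n=\tfrac{\lambda_n^2}{100},\qquad \tau_n=\sum_{j>n}m_j\lambda_j .
\]
Here $\lambda_n$ is the spacing of the positions at level $n$, $r_n$ is the slope of the cones at level $n$, and $\tau_n$ bounds the displacement caused by all deeper levels. The sequences $\lambda_n$ and $r_n$ decrease. Since $m_{j+1}\lambda_{j+1}=\lambda_j^2/1600\le\frac12m_j\lambda_j$, each tail is at most twice its first term, and
\begin{equation}\label{eq:param}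
\tau_n\le\frac{\lambda_n^2}{800}=\frac{r_n}8,\qquad \sum_{j\ge1}m_j\lambda_j=\frac2{100}+\tau_1\le\frac1{10},\qquad r_j\le\lambda_j\le\tau_n\ \ (j>n).
\end{equation}

Let $S=\prod_{n\ge1}\{0,\dots,m_n-1\}$ with the ultrametric $d_S(s,s')=2^{-\min\{n:\,s_n\ne s'_n\}}$ for $s\ne s'$; thus $d_S(s,s')\le2^{-n-1}$ if and only if $s$ and $s'$ agree in the first $n$ coordinates. The space $S$ is compact, totally disconnected and has no isolated points, so it is homeomorphic to the Cantor set. Put
\[
x(s)=\sum_{n\ge1}s_n\lambda_n,\qquad x_n(s;i)=\sum_{j<n}s_j\lambda_j+i\lambda_n,\qquad c_n(s;i)=\gamma(x_n(s;i))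
\]
for $0\le i\le m_n-1$. By \eqref{eq:param} the numbers $x(s)$ and $x_n(s;i)$ lie in $[0,\frac1{10}]$, and on this interval $|\gamma(x)-\gamma(y)|=|x-y|\sqrt{1+(x+y)^2}\le2|x-y|$. The function $x(\cdot)$ is continuous, since $|x(s)-x(s')|\le\tau_n$ when $s,s'$ agree in the first $n$ coordinates.

\subsection*{The alphabets}
For $i\ne s_n$ the \emph{age} of the position $i$ at level $n$ with respect to $s$ is the integer $k\in\{1,\dots,m_n-1\}$ with $k\equiv s_n-i\pmod{m_n}$, and the corresponding cone is
\[
E_n(s;i)=\Bigl\{(\rho,v)\in[0,1]\times\mathbb R^2:\ \rho\le1-\frac k{m_n},\ \ |v-c_n(s;i)|\le r_n(2-\rho)\Bigr\}.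
\]
It is compact and depends only on $s_1,\dots,s_n$ and $i$. Let $P_s=[0,1]\times\{\gamma(x(s))\}$ be the spike of $s$, and
\[
V_s=P_s\cup\bigcup_{n\ge1}\ \bigcup_{i\ne s_n}E_n(s;i).
\]
For $n\ge1$ let $s^{+n}$ be obtained from $s$ by replacing $s_n$ with $s_n+1\bmod m_n$. Figure~\ref{fig:aging} shows how the cones of level $n$ change from $s$ to $s^{+n}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.15,yscale=2.4]
\foreach \i/\h in {0/0.5,1/0.75,3/0.25,5/0.25,6/0.5,7/0.75}
  \filldraw[fill=gray!25] ({\i-0.4},0)--({\i-0.2*(2-\h)},\h)--({\i+0.2*(2-\h)},\h)--({\i+0.4},0)--cycle;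
\draw[very thick] (2.03,0)--(2.03,1) (8.03,0)--(8.03,1);
\draw (-0.6,0)--(3.6,0) (4.4,0)--(8.6,0);
\draw[dotted] (-0.6,1)--(3.6,1) (4.4,1)--(8.6,1);
\node[left] at (-0.6,1) {$\rho=1$};
\node[left] at (-0.6,0) {$\rho=0$};
\foreach \p/\i in {0/0,1/1,2/2,3/3,5/0,6/1,7/2,8/3} \node[below] at (\p,0) {$\i$};
\node at (1.5,1.15) {$s$, with $s_3=2$};
\node at (6.5,1.15) {$s^{+3}$};
\end{tikzpicture}
\caption{Schematic side view of the spike (thick segment) and the three cones of level $3$, where $m_3=4$. The labels are the positions $i=0,\dots,3$ along the parabola; the vertical coordinate is the height. When $s_3$ goes from $2$ to $3$, each old cone loses height $\frac14$, the oldest one (at $i=3$) disappears, and a new cone of height $\frac34$ appears at the position that the spike has left. Cones of deeper levels, not drawn, cluster around the spike.}\label{fig:aging}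
\end{figure}

\begin{lemma}\label{lem:closed}
The sets $V_s$ form a family of alphabets.
\end{lemma}

\begin{proof}
If $(\rho,v)\in V_s$, then $v$ is within $2r_1=2\cdot10^{-6}$ of a point $\gamma(x)$ with $|\gamma(x)|\le x+x^2\le\frac{11}{100}$, so $|v|<\frac18$. Let $(s^l,\rho^l,v^l)\to(s,\rho,v)$ with $(\rho^l,v^l)\in V_{s^l}$. Each level has finitely many positions, so after passing to a subsequence one of three cases occurs. If $(\rho^l,v^l)\in P_{s^l}$ for all $l$, then $v=\gamma(x(s))$ by continuity, and $(\rho,v)\in P_s$. If $(\rho^l,v^l)\in E_n(s^l;i)$ with fixed $n$ and $i$, then for large $l$ the point $s^l$ agrees with $s$ in the first $n$ coordinates, so $i\ne s_n$, $E_n(s^l;i)=E_n(s;i)$, and $(\rho,v)$ lies in this compact set. If $(\rho^l,v^l)\in E_{n_l}(s^l;i_l)$ with $n_l\to\infty$, then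
\[
|v^l-\gamma(x(s^l))|\le2r_{n_l}+2|x_{n_l}(s^l;i_l)-x(s^l)|\le2r_{n_l}+2\sum_{j\ge n_l}m_j\lambda_j\to0,
\]
so $v=\gamma(x(s))$ and $(\rho,v)\in P_s$.
\end{proof}

\begin{lemma}\label{lem:exposed}
Every $s\in S$ is exposed.
\end{lemma}

\begin{proof}
Let $v_*=\gamma(x(s))$, so $(1,v_*)\in P_s$, and let $\ell(v)=2x(s)v_1-v_2$. This is a positive multiple of $\langle b,v\rangle$, where $b$ is the unit vector in the direction $(2x(s),-1)$, so it suffices to show $\ell(v)\le\ell(v_*)$ for $(\rho,v)\in V_s$. On $P_s$ equality holds. The functional $\ell$ is $2$-Lipschitz because $|(2x(s),-1)|\le2$, and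
\[
\ell(\gamma(x))=2x(s)x-x^2=x(s)^2-(x-x(s))^2,
\]
so that $\ell(v_*)=x(s)^2$. Let $(\rho,v)\in E_n(s;i)$ with $i\ne s_n$. Since $x_n(s;i)-x(s)=(i-s_n)\lambda_n-\sum_{j>n}s_j\lambda_j$, we have $|x_n(s;i)-x(s)|\ge\lambda_n-\tau_n\ge\lambda_n/2$ by \eqref{eq:param}. As $|v-c_n(s;i)|\le2r_n$ and $\lambda_n^2/4=25r_n$,
\[
\ell(v)\le x(s)^2-\lambda_n^2/4+4r_n=x(s)^2-21r_n<\ell(v_*).\qedhere
\]
\end{proof}

The condition $\tau_n\le r_n/8$ was imposed so that a single cone of level $n$ swallows the spike together with all deeper cones. Precisely, if $(\rho,v)\in P_s$ or $(\rho,v)\in E_j(s;i)$ with $j>n$, then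
\begin{equation}\label{eq:deep}
|v-c_n(s;s_n)|\le4\tau_n\le r_n/2 .
\end{equation}
Indeed, $x(s)-x_n(s;s_n)=\sum_{l>n}s_l\lambda_l$ and $x_j(s;i)-x_n(s;s_n)=\sum_{n<l<j}s_l\lambda_l+i\lambda_j$ both lie in $[0,\tau_n]$, so $\gamma(x(s))$ and $c_j(s;i)$ are within $2\tau_n$ of $c_n(s;s_n)$; and the radius of $E_j(s;i)$ is at most $2r_j\le2\tau_n$.

\begin{lemma}\label{lem:absorb}
Let $n\ge1$ and let $s,s'\in S$ agree in the first $n$ coordinates. If $(\rho,v)\in V_{s'}$, $\rho>1/m_n$ and $|e|\le r_n/m_n$, then $(\rho-1/m_n,\,v+e)\in V_{s^{+n}}$. Consequently the family $(V_s)_{s\in S}$ is absorbing.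
\end{lemma}

\begin{proof}
Write $s^+=s^{+n}$ and $\rho'=\rho-1/m_n\in(0,1-1/m_n]$. The points $s^+$ and $s'$ agree in the first $n-1$ coordinates, so $c_j(s^+;i)=c_j(s';i)$ for all $j\le n$ and all $i$. There are three cases, according to the level of the piece of $V_{s'}$ that contains $(\rho,v)$.

\emph{Levels $j<n$: the cone stays.} Let $(\rho,v)\in E_j(s';i)$ with $j<n$. Then $E_j(s';i)=E_j(s^+;i)$. Since $\rho'\le\rho$ and $r_n\le r_j$,
\[
|v+e-c_j(s^+;i)|\le r_j(2-\rho)+r_j/m_n=r_j(2-\rho'),
\]
so $(\rho',v+e)\in E_j(s^+;i)$.

\emph{Level $n$: the cone ages.} Let $(\rho,v)\in E_n(s';i)$, where $i$ has age $k$ with respect to $s'$. From $1/m_n<\rho\le1-k/m_n$ we get $k+1\le m_n-1$. Since $s^+_n-i\equiv s'_n+1-i\equiv k+1\pmod{m_n}$, we have $i\ne s^+_n$, and $i$ has age $k+1$ with respect to $s^+$. Now $\rho'\le1-(k+1)/m_n$ and $|v+e-c_n(s^+;i)|\le r_n(2-\rho)+r_n/m_n=r_n(2-\rho')$, so $(\rho',v+e)\in E_n(s^+;i)$.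

\emph{The spike and the levels $j>n$: a new cone.} Let $(\rho,v)\in P_{s'}$ or $(\rho,v)\in E_j(s';i)$ with $j>n$. The position $i_0=s'_n=s_n$ has age $1$ with respect to $s^+$. By \eqref{eq:deep} applied to $s'$, and because $m_n\ge2$,
\[
|v+e-c_n(s^+;i_0)|\le r_n/2+r_n/m_n\le r_n\le r_n(2-\rho').
\]
Together with $\rho'\le1-1/m_n$ this gives $(\rho',v+e)\in E_n(s^+;i_0)$.

For the last statement let $\epsilon\in(0,1)$. Choose $n$ with $1/m_n\le\epsilon$; then also $2^{-n}\le1/(n+1)\le\epsilon$. Put $\delta=\min\{2^{-n-1},r_n/m_n\}$ and $s^+=s^{+n}$. Then $d_S(s,s^+)=2^{-n}\le\epsilon$, the condition $d_S(s,s')\le\delta$ makes $s$ and $s'$ agree in the first $n$ coordinates, and $\rho'=\rho-1/m_n$ lies in $[\rho-\epsilon,\rho]$.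
\end{proof}

In the second case the hypothesis $\rho>1/m_n$ excludes the oldest cone, whose top has height exactly $1/m_n$. Its letters are replaced by letters on the floor in \eqref{eq:replace}, and this is what lets the cycle close.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $X$ and $f$ be built as in Section~\ref{sec:skew} from the family $(V_s)_{s\in S}$, which is a family of alphabets by Lemma~\ref{lem:closed}. Part (i) follows from Lemma~\ref{lem:absorb} and Proposition~\ref{prop:shadow}, part (ii) from Proposition~\ref{prop:structure} since $S$ is a Cantor set, and part (iii) from Lemma~\ref{lem:exposed} and Proposition~\ref{prop:exposed}. By (iii) no component has the shadowing property, and $\mathcal C(f)\neq\emptyset$ by (ii).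
\end{proof}

\section{Cases in which density holds}\label{sec:positive}

In this section $f\colon X\to X$ is a continuous map with the shadowing property, $Y=CR(f)$ and $g=f|_Y$. A point $y$ \emph{$\epsilon$-traces} a finite sequence $(x_i)_{i=0}^k$ if $d(f^i(y),x_i)\le\epsilon$ for $0\le i\le k$, and a set $\epsilon$-traces the sequence if one of its points does.

\begin{lemma}\label{lem:finite}
Let $Z\subset X$ be closed and invariant. If $Z$ $\epsilon$-traces every $\delta$-chain in $Z$, then every $\delta$-pseudo orbit in $Z$ is $\epsilon$-shadowed by a point of $Z$.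
\end{lemma}

\begin{proof}
For a $\delta$-pseudo orbit $(x_i)_{i\ge0}$ in $Z$, the sets of points of $Z$ that $\epsilon$-trace $(x_i)_{i=0}^k$ are nonempty, compact and decreasing in $k$. A point of their intersection $\epsilon$-shadows $(x_i)$.
\end{proof}

\subsection*{Restriction to the chain recurrent set; isolated components}
A chain in $Y$ is traced by a point of $X$, and we need a point of $Y$. The remedy is to close the chain into a periodic pseudo orbit and to take a limit point of the shadowing orbit.

\begin{lemma}\label{lem:CR}
The map $g=f|_{CR(f)}$ has the shadowing property.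
\end{lemma}

\begin{proof}
Let $\epsilon>0$. Choose $\delta_1>0$ such that every $\delta_1$-pseudo orbit of $f$ is $\epsilon$-shadowed, and $\delta\in(0,\delta_1/2]$ such that $d(a,b)\le\delta$ implies $d(f(a),f(b))\le\delta_1/2$. Let $(x_i)_{i=0}^k$ be a $\delta$-chain in $Y$ and $0\le i<k$. The points $x_i$ and $f(x_i)$ lie in one component, so there is a $\delta$-chain $(y_j)_{j=0}^l$ from $y_0=f(x_i)$ to $y_l=x_i$. Since $d(x_{i+1},y_0)\le\delta$,
\[
d(f(x_{i+1}),y_1)\le d(f(x_{i+1}),f(y_0))+d(f(y_0),y_1)\le\delta_1/2+\delta\le\delta_1,
\]
so $x_{i+1},y_1,\dots,y_l$ is a $\delta_1$-chain from $x_{i+1}$ to $x_i$. Concatenating these chains gives $x_k\to_{\delta_1}x_0$. Hence $x_0,\dots,x_k$ is the beginning of a periodic $\delta_1$-pseudo orbit of some period $q>k$, which is $\epsilon$-shadowed by some $z\in X$. Each point $f^{qn}(z)$ $\epsilon$-traces $(x_i)_{i=0}^k$, and so does the limit $y$ of a convergent subsequence $f^{n_j}(z)$, where $n_j\to\infty$ are multiples of $q$.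

The point $y$ is chain recurrent: given $\beta>0$, take $j,j'$ with $n_{j'}\ge n_j+2$, $d(f(y),f^{n_j+1}(z))\le\beta$ and $d(f^{n_{j'}}(z),y)\le\beta$; then $y,f^{n_j+1}(z),\dots,f^{n_{j'}-1}(z),y$ is a $\beta$-chain. So $Y$ $\epsilon$-traces every $\delta$-chain in $Y$, and Lemma~\ref{lem:finite} applies.
\end{proof}

Chains of $g$ are chains of $f$, and two points in one component $C$ of $f$ are joined by arbitrarily fine chains in $C\subset Y$. Hence $CR(g)=Y$, $\mathcal C(g)=\mathcal C(f)$ and $\mathcal C_{\rm sp}(g)=\mathcal C_{\rm sp}(f)$, and from now on all chains are chains of $g$.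

\begin{proof}[Proof of Theorem~\ref{thm:B}(ii)]
Let $C$ be isolated in $\mathcal C(f)$. Then $C$ is open and closed in the compact space $Y$, so there is $\eta>0$ such that every $y\in Y$ with $d(y,C)<\eta$ lies in $C$. Let $0<\epsilon<\eta$ and take $\delta$ from Lemma~\ref{lem:CR}. A $\delta$-pseudo orbit $(x_i)$ in $C$ is $\epsilon$-shadowed by some $y\in Y$, and $d(y,x_0)<\eta$ gives $y\in C$. Thus $C\in\mathcal C_{\rm sp}(f)$.

Let $\mathcal C(f)$ be countable and let $U\subset\mathcal C(f)$ be open and nonempty. An open subset of a compact Hausdorff space satisfies the Baire category theorem, and $U$ is a countable union of closed singletons. So some singleton is open in $U$, hence in $\mathcal C(f)$. Therefore the isolated points are dense.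
\end{proof}

The shadowing property of $f$ cannot be dropped here: the identity map of $\mathbb R/\mathbb Z$ has a single chain component, and for $0<\delta\le\frac18$ no point $\frac18$-shadows the pseudo orbit $x_i=i\delta$.

\subsection*{The totally disconnected case: $\delta$-classes}
Assume now that $Y$ is nonempty and totally disconnected. A compact totally disconnected metric space has a countable base $U_1,U_2,\dots$ of clopen sets, and their indicator functions embed it in $\{0,1\}^{\mathbb N}$; so $Y$ has a compatible ultrametric. Two compatible metrics on a compact space are uniformly equivalent, so the relation $\to$ and the shadowing property of $g$ and of each $g|_C$ do not depend on the choice. We may therefore assume that $d$ is an ultrametric on $Y$.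

For $\delta>0$ and $x,y\in Y$ let $x\sim_\delta y$ mean $x\to_\delta y$ and $y\to_\delta x$. This is an equivalence relation, reflexive because $CR(g)=Y$; its classes are the \emph{$\delta$-classes}. If $d(x,y)\le\delta$, replace the last point of a $\delta$-chain from $x$ to $x$ by $y$. By the ultrametric inequality the result is a $\delta$-chain, so $x\to_\delta y$, and by symmetry
\begin{equation}\label{eq:close}
d(x,y)\le\delta\ \Longrightarrow\ x\sim_\delta y .
\end{equation}
Hence the $\delta$-classes are open; as they partition the compact space $Y$, they are clopen and finite in number. Each is a union of components. For $\delta'\le\delta$ each $\delta'$-class lies in a $\delta$-class. A $\delta$-chain that starts in a $\delta$-class $K$ stays in $K$, because $x_i\in K$ implies $g(x_i)\in K$ by invariance of the components and then $x_{i+1}\in K$ by \eqref{eq:close}.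

Let $K_\delta(C)$ be the $\delta$-class containing the component $C$. Then $\bigcap_{\delta>0}K_\delta(C)=C$. The set $\{C'\in\mathcal C(f):C'\subset K_\delta(C)\}$ is open, its preimage in $Y$ being $K_\delta(C)$. These sets form a neighborhood base at $C$: if $W\supset C$ is open in $Y$, the compact sets $K_\delta(C)\setminus W$ decrease with $\delta$ and have empty intersection, so one of them is empty. Theorem~\ref{thm:B}(i) thus reduces to the following: for every $C_0\in\mathcal C(f)$ and $\delta_0>0$ there is $C\in\mathcal C_{\rm sp}(f)$ with $C\subset K_{\delta_0}(C_0)$.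

\subsection*{A component that traces the chains of its own class}
For each $\epsilon>0$ fix $\delta(\epsilon)\in(0,\epsilon]$ such that every $\delta(\epsilon)$-pseudo orbit of $g$ is $\epsilon$-shadowed by a point of $Y$, as Lemma~\ref{lem:CR} allows. Different chains may be traced in different components. To trace all of them in one component, we put them into one pseudo orbit.

\begin{lemma}\label{lem:class}
Let $\delta=\delta(\epsilon)$ and let $K$ be a $\delta$-class. There is a component $C_K$ that $\epsilon$-traces every $\delta$-chain in $K$.
\end{lemma}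

\begin{proof}
Choose $\eta\in(0,\delta]$ such that $d(x,y)\le\eta$ implies $d(g(x),g(y))\le\delta$, and a finite set $F\subset K$ such that every point of $K$ is within $\eta$ of $F$. Given a $\delta$-chain $(x_i)_{i=0}^k$ in $K$, pick $x'_i\in F$ with $d(x_i,x'_i)\le\eta$. Then
\[
d(g(x'_i),x'_{i+1})\le\max\{d(g(x'_i),g(x_i)),\,d(g(x_i),x_{i+1}),\,d(x_{i+1},x'_{i+1})\}\le\delta,
\]
so $(x'_i)$ is a $\delta$-chain in $F$. There are countably many $\delta$-chains in $F$. Any two points of $K$ are joined by a $\delta$-chain, so these chains can be linked into one $\delta$-pseudo orbit that contains each of them as a segment. It is $\epsilon$-shadowed by some $z\in Y$. Let $C_K$ be the component of $z$, which contains the orbit of $z$. The chain $(x'_i)$ is $\epsilon$-traced by $y=g^m(z)\in C_K$, where $m$ is the time at which its segment begins, and $d(g^i(y),x_i)\le\max\{\epsilon,\eta\}=\epsilon$.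
\end{proof}

The component $C_K$ comes within $\epsilon$ of every point of $K$, but since $\epsilon$ may exceed $\delta$, it need not lie in $K$. We iterate until the classes repeat.

\begin{lemma}\label{lem:cycle}
Let $\delta=\delta(\epsilon)$ and $C\in\mathcal C(f)$. There is a component $C^*$ that $\epsilon$-traces every $\delta$-chain in $K_\delta(C^*)$ and every $\delta$-chain in $K_\delta(C)$.
\end{lemma}

\begin{proof}
Define $L_0=K_\delta(C)$, $D_j=C_{L_j}$ as in Lemma~\ref{lem:class}, and $L_{j+1}=K_\delta(D_j)$. We claim that for $i\le j$ the component $D_j$ $\epsilon$-traces every $\delta$-chain in $L_i$. For $j=i$ this is Lemma~\ref{lem:class}. Suppose that $y\in D_j$ $\epsilon$-traces a $\delta$-chain $(x_l)_{l=0}^k$ in $L_i$. The orbit segment $(g^l(y))_{l=0}^k$ is a $\delta$-chain in $D_j\subset L_{j+1}$, so it is $\epsilon$-traced by some $y'\in D_{j+1}$, and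
\[
d(g^l(y'),x_l)\le\max\{d(g^l(y'),g^l(y)),\,d(g^l(y),x_l)\}\le\epsilon .
\]
This proves the claim by induction on $j$. There are finitely many $\delta$-classes, so $L_{i+p}=L_i$ for some $i\ge0$ and $p\ge1$. Let $C^*=D_{i+p-1}$. Then $K_\delta(C^*)=L_{i+p}=L_i$, and the claim applies to $L_i$ and to $L_0$.
\end{proof}

The first property of $C^*$ is shadowing at one scale. The second property lets us pass to the next scale without losing what was gained: whatever the old component traces, the new one traces too.

\begin{proof}[Proof of Theorem~\ref{thm:B}(i)]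
Let $C_0\in\mathcal C(f)$ and $\delta_0>0$. Define $\epsilon_{n+1}=\delta_n/2$ and $\delta_{n+1}=\delta(\epsilon_{n+1})$ for $n\ge0$. Then $\delta_{n+1}\le\epsilon_{n+1}\le\delta_n$, so both sequences decrease, and they tend to $0$ because $\delta_{n+1}\le\delta_n/2$. Let $C_{n+1}$ be the component $C^*$ given by Lemma~\ref{lem:cycle} for $C=C_n$ and $\epsilon=\epsilon_{n+1}$, and put $K_n=K_{\delta_n}(C_n)$ for $n\ge0$. Then
\begin{enumerate}
\item[(a)] for $n\ge1$, $C_n$ $\epsilon_n$-traces every $\delta_n$-chain in $K_n$;
\item[(b)] for $n\ge0$, $C_{n+1}$ $\epsilon_{n+1}$-traces every finite orbit segment in $C_n$, since such a segment is a $\delta_{n+1}$-chain in $K_{\delta_{n+1}}(C_n)$.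
\end{enumerate}
By (b) some point of $C_{n+1}$ is within $\epsilon_{n+1}\le\delta_n$ of a point of $C_n$, so it lies in $K_n$ by \eqref{eq:close}. As $K_n$ is a union of components, $C_{n+1}\subset K_n$, and $K_{n+1}\subset K_{\delta_n}(C_{n+1})=K_n$. Let $C=\bigcap_nK_n$, which is nonempty by compactness and is a union of components. Any two points of $C$ are $\sim_{\delta_n}$-equivalent for all $n$, and $\delta_n\to0$, so they lie in one component. Thus $C$ is a chain component, and $C\subset K_0=K_{\delta_0}(C_0)$.

Fix $n\ge1$ and let $(x_i)_{i=0}^k$ be a $\delta_n$-chain in $C\subset K_n$. By (a) it is $\epsilon_n$-traced by some $y_n\in C_n$. By (b) we choose inductively $y_{j+1}\in C_{j+1}$, $j\ge n$, that $\epsilon_{j+1}$-traces $(g^i(y_j))_{i=0}^k$. The ultrametric inequality gives $d(g^i(y_j),x_i)\le\max\{\epsilon_n,\dots,\epsilon_j\}=\epsilon_n$ for $0\le i\le k$ and $j\ge n$. Since $y_j\in K_j$ and the closed sets $K_j$ decrease, a limit point $y$ of $(y_j)$ lies in $C$, and it $\epsilon_n$-traces $(x_i)$. By Lemma~\ref{lem:finite} every $\delta_n$-pseudo orbit in $C$ is $\epsilon_n$-shadowed by a point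 of $C$. As $\epsilon_n\to0$, we conclude that $C\in\mathcal C_{\rm sp}(f)$.
\end{proof}

\begin{remark}
The example of Theorem~\ref{thm:A} shows where this argument breaks without an ultrametric. Fix $n$ and $s\in S$, and let $\delta=r_n/m_n$. The proof of Proposition~\ref{prop:shadow}, run with Lemma~\ref{lem:absorb}, shows that the single component $C_{s^{+n}}$ contains a $\frac2{m_n}$-shadowing point for every $\delta$-pseudo orbit whose parameters agree with $s$ in the first $n$ coordinates; this is the analog of Lemma~\ref{lem:class}. The map $s\mapsto s^{+n}$ returns to $s$ after $m_n$ steps, as in the proof of Lemma~\ref{lem:cycle}, but the triangle inequality now bounds the error around the cycle only by $m_n\cdot\frac2{m_n}=2$. The loss is real: by Proposition~\ref{prop:exposed} and Lemma~\ref{lem:finite}, for no $\delta>0$ does any component $\frac18$-trace all $\delta$-chains in itself.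
\end{remark}

\begin{thebibliography}{9}
\bibitem{Kaw} Noriaki Kawaguchi, \emph{S-limit shadowing implies the denseness of chain components with the shadowing property}, arXiv:2307.15303 (2023).
\end{thebibliography}
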